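\title{Small pure resolutions over the coordinate ring of square matrices}

\begin{abstract}
Let $V$ and $W$ be complex vector spaces of dimension $k$ and let $R$ be the coordinate ring of $\operatorname{Hom}(V,W)$. For dominant weights $\lambda\subsetneq\nu$ we construct an injective $\mathbf{GL}(V)\times\mathbf{GL}(W)$-equivariant map of free $R$-modules $\mathbb S_\nu V\otimes\mathbb S_\lambda W\otimes R\to\mathbb S_\lambda V\otimes\mathbb S_\nu W\otimes R$. This proves a conjecture of Ford, Levinson and Sam. We also show that componentwise inequality of the weights is exactly the condition for a nonzero equivariant map to exist, that the generic such map is then injective, and we compute its determinant. The construction rests on operators depending on a parameter that are built one box at a time and specialize to the flip of two tensor factors.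
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k\ge1$, let $V$ and $W$ be complex vector spaces of dimension $k$, and let $R=\operatorname{Sym}(V\otimes W^*)$ be the coordinate ring of the space $X=\operatorname{Hom}(V,W)$ of $k\times k$ matrices, with its natural action of $\mathbf{GL}(V)\times\mathbf{GL}(W)$. A \emph{dominant weight} is a sequence of integers $\alpha=(\alpha_1\ge\dots\ge\alpha_k)$; we put $|\alpha|=\sum_i\alpha_i$ and write $\mathbb S_\alpha V$ for the irreducible representation of $\mathbf{GL}(V)$ of highest weight $\alpha$. We write $\lambda\subseteq\nu$ if $\lambda_i\le\nu_i$ for all $i$, and $\lambda\subsetneq\nu$ if moreover $\lambda\ne\nu$.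

A \emph{small pure resolution} of type $(\lambda,\nu)$ is a free resolution
\begin{equation}\label{eq:res}
M\leftarrow \mathbb S_\lambda V\otimes\mathbb S_\nu W\otimes R\leftarrow\mathbb S_\nu V\otimes\mathbb S_\lambda W\otimes R\leftarrow 0
\end{equation}
that is equivariant for $\mathbf{GL}(V)\times\mathbf{GL}(W)$; in other words, an injective equivariant $R$-linear map between the two free modules, with $M$ its cokernel. Each free module in \eqref{eq:res} is generated by a single irreducible representation of the group. The types on the side of $V$ are $\lambda$ and $\nu$, and exchanging them on the side of $W$ makes the two ranks equal, so that the differential is a square matrix over $R$.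

For $k=1$ the ring is $\mathbb C[T]$, and multiplication by $T^{\nu_1-\lambda_1}$ is the required map. For $\lambda=0$ and $\nu=(1,0,\dots,0)$ the generic matrix $T\colon V\otimes R\to W\otimes R$ is the required map. For $\lambda=0$ and any partition $\nu$ one takes $\mathbb S_\nu(T)\colon\mathbb S_\nu V\otimes R\to\mathbb S_\nu W\otimes R$, which is invertible wherever $T$ is. In the other direction, Pieri's rule shows that no nonzero equivariant map exists unless $\lambda\subseteq\nu$ (Lemma~\ref{lem:H}). One is led to guess that this necessary condition suffices, and Ford, Levinson and Sam \cite{FLS} conjecture that a small pure resolution exists for every pair $\lambda\subsetneq\nu$. We prove the conjecture.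

\begin{theorem}\label{thm:main}
Let $\lambda\subsetneq\nu$ be dominant weights. Then there is an injective $\mathbf{GL}(V)\times\mathbf{GL}(W)$-equivariant $R$-linear map
$\mathbb S_\nu V\otimes\mathbb S_\lambda W\otimes R\to\mathbb S_\lambda V\otimes\mathbb S_\nu W\otimes R$.
\end{theorem}

\begin{theorem}\label{thm:full}
Let $\lambda,\nu$ be dominant weights, $d=|\nu|-|\lambda|$, $r=\dim\mathbb S_\lambda V\cdot\dim\mathbb S_\nu V$, and let $\mathcal H$ be the space of $\mathbf{GL}(V)\times\mathbf{GL}(W)$-equivariant $R$-linear maps $\mathbb S_\nu V\otimes\mathbb S_\lambda W\otimes R\to\mathbb S_\lambda V\otimes\mathbb S_\nu W\otimes R$.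
\begin{enumerate}
\item[(1)] The following are equivalent: \textup{(i)} $\mathcal H\ne0$; \textup{(ii)} $\mathcal H$ contains an injective map; \textup{(iii)} $\lambda_i\le\nu_i$ for all $i$.
\item[(2)] In that case the injective maps form a nonempty Zariski-open subset of the finite-dimensional space $\mathcal H$. Each injective map has determinant $c\cdot\det(T)^N$ with $c\ne0$ and $N=dr/k$. If $d>0$, its cokernel is a Cohen--Macaulay module of codimension $1$ with support $\{\det T=0\}$, and the resolution is minimal.
\item[(3)] In that case the explicit one-parameter family $\varphi^{(u)}\in\mathcal H$ given in \eqref{eq:family} is injective for all but finitely many $u\in\mathbb C$.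
\end{enumerate}
\end{theorem}

Section~\ref{sec:families} reduces the problem to the bijectivity of one linear map of a special shape. Section~\ref{sec:examples} locates the difficulty and carries out the whole argument by hand for $\lambda=(1)$, $\nu=(2)$. Sections~\ref{sec:L} and~\ref{sec:R} construct the operators that replace this hand computation in general. They are $R$-operators of Yangian type, but we build them directly; from representation theory we use only complete reducibility, Pieri's rule, the Cauchy formula and the eigenvalue of the Casimir element. Sections~\ref{sec:key} and~\ref{sec:proofs} finish the proof.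

\section{Equivariant maps as polynomial families}\label{sec:families}

We use the following standard facts. Rational representations of $\mathbf{GL}(V)$ are completely reducible. The scalar $z\in\mathbb C^*$ acts on $\mathbb S_\alpha V$ by $z^{|\alpha|}$, and $\mathbb S_{\alpha+(m,\dots,m)}V=\mathbb S_\alpha V\otimes(\det V)^{m}$. If $\mu$ is a \emph{partition}, that is, a dominant weight with $\mu_k\ge0$, then $\mathbb S_\mu V$ is a direct summand of $V^{\otimes|\mu|}$. \emph{Pieri's rule} states that $V\otimes\mathbb S_\alpha V=\bigoplus_i\mathbb S_{\alpha+\varepsilon_i}V$, where $\varepsilon_i$ is the $i$-th unit vector and the sum runs over those $i$ for which $\alpha+\varepsilon_i$ is dominant; we call the passage from $\alpha$ to $\alpha+\varepsilon_i$ \emph{adding a box in row $i$}. The \emph{Cauchy formula} states that $R=\bigoplus_\mu\mathbb S_\mu V\otimes\mathbb S_\mu(W^*)$, the sum over all partitions $\mu$. Trailing zeros of partitions are omitted.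

Throughout, $\lambda,\nu,d,r,\mathcal H$ are as in Theorem~\ref{thm:full}. For a representation $E$ of $\mathbf{GL}(V)\times\mathbf{GL}(W)$, an element of $E\otimes R$ is a polynomial function $s\colon X\to E$, and $(g,h)$ sends it to the function $T\mapsto(g,h)\,s(h^{-1}Tg)$. An $R$-linear map $\varphi\colon E'\otimes R\to E\otimes R$ is a matrix of polynomials, that is, a polynomial family of linear maps $\varphi_T\colon E'\to E$ acting by $(\varphi s)(T)=\varphi_T\,s(T)$. Comparing $\varphi\big((g,h)s\big)$ with $(g,h)(\varphi s)$, we see that $\mathcal H$ is the space of polynomial families $\varphi_T\colon\mathbb S_\nu V\otimes\mathbb S_\lambda W\to\mathbb S_\lambda V\otimes\mathbb S_\nu W$ with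
\begin{equation}\label{eq:equiv}
\varphi_{hTg^{-1}}=(g\otimes h)\,\varphi_T\,(g\otimes h)^{-1}\qquad\text{for all }g\in\mathbf{GL}(V),\ h\in\mathbf{GL}(W).
\end{equation}

Fix an isomorphism $\tau\colon V\to W$; this is where $\dim V=\dim W$ enters. (If $\dim V>\dim W$, the statement fails for the generic matrix $V\otimes R\to W\otimes R$, by ranks.) The stabilizer of $\tau$ is the group $G=\{(g,\tau g\tau^{-1})\}\cong\mathbf{GL}_k$. When we speak of $G$-modules we identify $W$ with $V$ by $\tau$ and write $V_\alpha$ for both $\mathbb S_\alpha V$ and $\mathbb S_\alpha W$. The invertible $T$ form a single dense orbit in $X$, so everything can be tested at $\tau$.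

\begin{lemma}\label{lem:test}
Evaluation $\varphi\mapsto\varphi_\tau$ is an injective linear map $\mathcal H\to\operatorname{Hom}_G(V_\nu\otimes V_\lambda,V_\lambda\otimes V_\nu)$. For $\varphi\in\mathcal H$ the following are equivalent: $\varphi$ is injective; $\varphi_\tau$ is bijective; $\varphi_T$ is bijective for every invertible $T$.
\end{lemma}

\begin{proof}
By \eqref{eq:equiv} for elements of the stabilizer, $\varphi_\tau$ is $G$-equivariant. Every invertible $T$ is $h\tau$ with $h\in\mathbf{GL}(W)$, and $\varphi_{h\tau}=(1\otimes h)\varphi_\tau(1\otimes h)^{-1}$. Hence $\varphi_\tau=0$ forces $\varphi_T=0$ on a dense set, and $\varphi_T$ is bijective either for all invertible $T$ or for none. Both free modules have rank $r$, and a square matrix over a domain is injective if and only if its determinant is nonzero. The polynomial $\det\varphi_T$ is nonzero if and only if it is nonzero at some invertible $T$, by density.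
\end{proof}

\begin{lemma}\label{lem:H}
The entries of every $\varphi\in\mathcal H$ are homogeneous of degree $d$. If $\mathcal H\neq0$, then $\lambda\subseteq\nu$. If $\nu=\lambda+\varepsilon_i$, then $\dim\mathcal H=1$.
\end{lemma}

\begin{proof}
Taking $g=z^{-1}$, $h=1$ in \eqref{eq:equiv} gives $\varphi_{zT}=z^{|\nu|-|\lambda|}\varphi_T$. An $R$-linear map is determined by its values on generators, so by the Cauchy formula
\[
\mathcal H=\bigoplus_{|\mu|=d}\operatorname{Hom}_{\mathbf{GL}(V)}\big(\mathbb S_\nu V,\mathbb S_\lambda V\otimes\mathbb S_\mu V\big)\otimes\operatorname{Hom}_{\mathbf{GL}(W)}\big(\mathbb S_\mu W\otimes\mathbb S_\lambda W,\mathbb S_\nu W\big).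
\]
If $\mathcal H\ne0$, then for some partition $\mu$ with $|\mu|=d$ the module $\mathbb S_\nu V$ occurs in $\mathbb S_\lambda V\otimes\mathbb S_\mu V\subseteq\mathbb S_\lambda V\otimes V^{\otimes d}$. By Pieri's rule applied $d$ times, $\nu-\lambda$ is a sum of $d$ vectors $\varepsilon_i$, so $\lambda\subseteq\nu$. If $\nu=\lambda+\varepsilon_i$, only $\mu=(1)$ contributes, and both factors have dimension $1$ by Pieri's rule.
\end{proof}

The decomposition in this proof suggests how to write down elements of $\mathcal H$: split $d$ copies of $V$ off $\mathbb S_\nu V$, carry them to $W$ by $T$, and attach them to $\mathbb S_\lambda W$.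

\begin{lemma}\label{lem:build}
Let $d\ge0$, let $j\colon\mathbb S_\nu V\to\mathbb S_\lambda V\otimes V^{\otimes d}$ be $\mathbf{GL}(V)$-equivariant and let $q\colon W^{\otimes d}\otimes\mathbb S_\lambda W\to\mathbb S_\nu W$ be $\mathbf{GL}(W)$-equivariant. Then $\varphi_T=(1\otimes q)(1\otimes T^{\otimes d}\otimes1)(j\otimes1)$ defines an element of $\mathcal H$.
\end{lemma}

\begin{proof}
The entries are polynomial in $T$. Equivariance of $j$ and $q$ gives $(1\otimes(g^{-1})^{\otimes d})\,j=(g\otimes1)\,j\,g^{-1}$ and $q\,(h^{\otimes d}\otimes1)=h\,q\,(1\otimes h^{-1})$. Substituting these into $\varphi_{hTg^{-1}}$ gives \eqref{eq:equiv}.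
\end{proof}

By Lemmas~\ref{lem:test} and~\ref{lem:build}, Theorem~\ref{thm:main} follows once we find $G$-maps $j$ and $q$ for which the composite
\begin{equation}\label{eq:goal}
V_\nu\otimes V_\lambda\xrightarrow{\ j\otimes1\ }V_\lambda\otimes V^{\otimes d}\otimes V_\lambda\xrightarrow{\ 1\otimes q\ }V_\lambda\otimes V_\nu
\end{equation}
is bijective. The constraint is that $q$ must not touch the first factor $V_\lambda$.

\section{The difficulty, and the case of one box}\label{sec:examples}

The modules $V_\nu\otimes V_\lambda$ and $V_\lambda\otimes V_\nu$ are isomorphic through the flip, so it is natural to ask whether the flip is $\varphi_\tau$ for some $\varphi\in\mathcal H$.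

\begin{example}[the flip has poles]\label{ex:flip}
If $\varphi_\tau$ is the flip, the formula for $\varphi_{h\tau}$ in the proof of Lemma~\ref{lem:test} gives $\varphi_T(x\otimes y)=\mathbb S_\lambda(T)^{-1}y\otimes\mathbb S_\nu(T)x$ for invertible $T$. For $\lambda=0$ this is the map $\mathbb S_\nu(T)$ of the introduction. For $k\ge2$, $\lambda=(1)$, $\nu=(2)$ and $T=\operatorname{diag}(1,t,1,\dots,1)$ it sends $e_1^2\otimes e_2$ to $t^{-1}e_2\otimes e_1^2$, so it is not polynomial in $T$. Multiplying by a power of $\det T$ removes the pole but changes the degree, which Lemma~\ref{lem:H} forbids.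
\end{example}

\begin{example}[nonzero maps need not be injective]\label{ex:noninj}
Let $k\ge2$, $\lambda=(1)$, $\nu=(2,1,\dots,1)$, so that $\mathbb S_\nu V=V\otimes\det V$. Both
\[
v\otimes\delta\otimes w\mapsto v\otimes w\otimes(\wedge^kT)\delta\qquad\text{and}\qquad v\otimes\delta\otimes w\mapsto T^{-1}w\otimes Tv\otimes(\wedge^kT)\delta
\]
satisfy \eqref{eq:equiv} and are polynomial in $T$, the second because $\det(T)\,T^{-1}$ is. At $\tau$ they become the identity and the flip $P$ of $V\otimes V$, which span $\operatorname{End}_G(V\otimes V)$. So $\dim\mathcal H=2$, and $a+bP$ is bijective exactly when $a\ne\pm b$. The open set in Theorem~\ref{thm:full}(2) is the complement of two lines.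
\end{example}

Thus injectivity is not automatic. When $\nu$ is obtained from $\lambda$ by adding one box, $\mathcal H$ is a line by Lemma~\ref{lem:H}, there is nothing to choose, and the theorem asserts that one specific map is bijective. Here is the first such case with $\lambda\neq0$.

\begin{example}[$\lambda=(1)$, $\nu=(2)$]\label{ex:box}
Label the three factors of $V\otimes V\otimes V$ in \eqref{eq:goal} by $a,1,b$, and let $P_{xy}$ exchange the factors $x$ and $y$. Let $H$ be the space of tensors fixed by $P_{a1}$ and $H'$ the space of tensors fixed by $P_{1b}$. The map \eqref{eq:goal} is the restriction to $H$ of the projection $p=\frac12(1+P_{1b})$ onto $H'$, and $\dim H=\dim H'$.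

There is a direct argument. If $x\in H$ and $px=0$, then $P_{a1}x=x$ and $P_{1b}x=-x$, so $P_{ab}=P_{a1}P_{1b}P_{a1}=P_{1b}P_{a1}P_{1b}$ acts on $x$ both by $-1$ and by $+1$, and $x=0$. The argument that generalizes is a different one, with a parameter $u$. For $x\in H$ we have $P_{ab}P_{1b}x=P_{1b}P_{a1}x=P_{1b}x$, and therefore
\begin{align*}
(u+P_{ab})(u+1+P_{1b})\,x&=u(u+1)x+uP_{1b}x+(u+1)P_{ab}x+P_{1b}x\\
&=(u+1)(u+P_{ab}+P_{1b})\,x.
\end{align*}
Since $P_{ab}+P_{1b}$ commutes with $P_{a1}$, the right side lies in $H$. Applying $P_{ab}$, which carries $H$ to $H'$, we find that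
\[
\psi(u)=(1+uP_{ab})(u+1+P_{1b})
\]
maps $H$ into $H'$. For $u\notin\{0,-2,1,-1\}$ both factors are invertible, so $\psi(u)\colon H\to H'$ is bijective. The factor $1+uP_{ab}$ touches the forbidden factor $a$, but it is close to the identity for small $u$, and we can remove it: since $p\,(u+1+P_{1b})=(u+2)\,p$,
\[
(u+2)\,p|_H=\big(p\,(1+uP_{ab})^{-1}|_{H'}\big)\circ\psi(u)|_H .
\]
The first factor on the right tends to the identity of $H'$ as $u\to0$. So for small $u\ne0$ the right side is bijective, and hence so is $p|_H$. The value $u=0$ itself gives no information, because $1+P_{1b}$ is not invertible.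
\end{example}

The example has two ingredients: an operator $u+P_{ab}$ on $V_\lambda\otimes V_\lambda$ that equals the flip at $u=0$, and an invertible operator that avoids the factor $a$, such that the product of the two preserves $V_\nu\otimes V_\lambda$. We now construct both for arbitrary $\lambda\subseteq\nu$.

\section{The operators $\Omega$ and $L$}\label{sec:L}

From here to the end of Section~\ref{sec:key}, $V=\mathbb C^k$, $G=\mathbf{GL}_k$, and $E_{ij}\in\mathfrak{gl}_k$ are the matrix units. Tensor factors are called \emph{slots} and carry labels: the slots $0,1,2,\dots$ carry $V$, and the slots $a,b$ carry irreducible $G$-modules. A superscript, as in $V^0\otimes V_\alpha^a$, names the slot. Subscripts of an operator say in which slots it acts; the order of the slots is immaterial, and operators acting in disjoint sets of slots commute. The flip of two slots $x,y$ carrying the same module is $P_{xy}$. \emph{Generic} means outside a finite subset of $\mathbb C$.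

We need an operator on $V\otimes V_\alpha$ that plays the part of the flip on $V\otimes V$, whose eigenspaces $\operatorname{Sym}^2V$ and $\wedge^2V$ are the Pieri summands. For a slot $n$ carrying $V$ and a slot $x$ carrying any $G$-module put
\[
\Omega_{nx}=\sum_{i,j}(E_{ij})_n(E_{ji})_x,\qquad L_{nx}(w)=w+\Omega_{nx}\quad(w\in\mathbb C).
\]
If $x$ also carries $V$, then $\Omega_{nx}(e_s\otimes e_t)=e_t\otimes e_s$, so $\Omega_{nx}=P_{nx}$. This also shows that the tensor $\sum E_{ij}\otimes E_{ji}\in\mathfrak{gl}_k\otimes\mathfrak{gl}_k$ is invariant under conjugation by $G$, so $\Omega_{nx}$ is always $G$-equivariant. Several slots may be regarded as one: for instance $\Omega_{0,(a1)}=\sum(E_{ij})_0\big((E_{ji})_a+(E_{ji})_1\big)=\Omega_{0a}+P_{01}$. A $G$-equivariant operator acting in the slots $a,1$ commutes with each $(E_{ji})_a+(E_{ji})_1$, and therefore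
\begin{equation}\label{eq:commute}
\Omega_{0,(a1)}\text{ commutes with every $G$-equivariant operator acting in the slots }a,1.
\end{equation}

\begin{lemma}[spectrum]\label{lem:spec}
On the summand $V_{\alpha+\varepsilon_i}$ of $V^0\otimes V^a_\alpha$ the operator $\Omega_{0a}$ acts by the scalar $\alpha_i+1-i$. These scalars are pairwise distinct. Consequently
\[
L_{0a}(w)^{-1}=\sum_c\frac{\pi_c}{w+c},
\]
where $c$ runs over the eigenvalues of $\Omega_{0a}$ and $\pi_c$ is the projection onto the irreducible $c$-eigenspace along the others.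
\end{lemma}

\begin{proof}
The Casimir element $C=\sum_{i,j}E_{ij}E_{ji}$ commutes with $G$, so it acts on $V_\alpha$ by a scalar $\gamma(\alpha)$. On a highest weight vector $E_{ii}^2$ acts by $\alpha_i^2$, and for $i<j$ the term $E_{ji}E_{ij}$ acts by $0$ and $E_{ij}E_{ji}$ by $E_{ii}-E_{jj}$. Hence $\gamma(\alpha)=\sum_i\alpha_i^2+\sum_{i<j}(\alpha_i-\alpha_j)=\sum_i\alpha_i(\alpha_i+k+1-2i)$. Expanding the action of $C$ on the tensor product gives $C_{(0a)}=C_0+C_a+2\Omega_{0a}$. So on $V_{\alpha+\varepsilon_i}$,
\[
2\Omega_{0a}=\gamma(\alpha+\varepsilon_i)-\gamma(\alpha)-\gamma(\varepsilon_1)=(2\alpha_i+k+2-2i)-k .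
\]
The sequence $\alpha_i-i$ is strictly decreasing.
\end{proof}

For a partition, $\alpha_i+1-i$ is the column index minus the row index of the added box. The use of the lemma is that the projection onto a Pieri summand appears as a residue of $L^{-1}$.

\begin{lemma}[exchange relation]\label{lem:RLL}
On $V^0\otimes V^1\otimes V_\beta^b$, for all $x,y\in\mathbb C$,
\[
L_{01}(x-y)L_{0b}(x)L_{1b}(y)=L_{1b}(y)L_{0b}(x)L_{01}(x-y).
\]
\end{lemma}

\begin{proof}
Write $L_{01}(x-y)=(x-y)+P_{01}$. The scalar part contributes $(x-y)[\Omega_{0b},\Omega_{1b}]$ to the difference of the two sides. Since $P_{01}\Omega_{0b}=\Omega_{1b}P_{01}$ and $P_{01}\Omega_{1b}=\Omega_{0b}P_{01}$, the part with $P_{01}$ contributes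
\[
\big((x+\Omega_{1b})(y+\Omega_{0b})-(y+\Omega_{1b})(x+\Omega_{0b})\big)P_{01}=(x-y)(\Omega_{0b}-\Omega_{1b})P_{01}.
\]
By \eqref{eq:commute} with $b$ in place of $a$, the operator $\Omega_{1b}$ commutes with $\Omega_{0b}+P_{01}$. Hence $[\Omega_{0b},\Omega_{1b}]=-[P_{01},\Omega_{1b}]=(\Omega_{1b}-\Omega_{0b})P_{01}$, and the two contributions cancel.
\end{proof}

The next lemma expresses the operator $L$ of the larger module $V_{\alpha+\varepsilon_i}\subseteq V_\alpha\otimes V$ as a product of the operators $L$ of the two factors. For $\alpha=(1)$ and $c=1$ it is, up to the names of the slots, the identity computed in Example~\ref{ex:box}.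

\begin{lemma}[fusion]\label{lem:fusion}
Let $\alpha+\varepsilon_i$ be dominant, $c=\alpha_i+1-i$, and let $\pi$ be the projection of $V_\alpha^a\otimes V^1$ onto the $c$-eigenspace of $\Omega_{1a}$, a copy of $V_{\alpha+\varepsilon_i}$. Then $L_{0,(a1)}(w)=w+\Omega_{0a}+P_{01}$ commutes with $\pi$, its restriction to $V^0\otimes\operatorname{im}\pi$ is the operator $L$ of the module $\operatorname{im}\pi$, and
\[
L_{0a}(w)L_{01}(w+c)\,\pi=(w+c)\,L_{0,(a1)}(w)\,\pi .
\]
\end{lemma}

\begin{proof}
The first two claims follow from \eqref{eq:commute} and the definition of $\Omega_{0,(a1)}$. Next, $\Omega_{0a}P_{01}\pi=P_{01}\Omega_{1a}\pi=cP_{01}\pi$. So the left side equals $(w+c)L_{0a}(w)\pi+(w+\Omega_{0a})P_{01}\pi=(w+c)\big(L_{0a}(w)+P_{01}\big)\pi$.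
\end{proof}

\section{$R$-operators}\label{sec:R}

We isolate the property of $u+P_{ab}$ that made Example~\ref{ex:box} work, in a form that survives the addition of a box.

\begin{definition}\label{def:R}
An \emph{$R$-operator for $(\alpha,\beta)$} is a rational function $\mathcal R_{ab}(u)$ with values in $\operatorname{End}_G(V_\alpha^a\otimes V_\beta^b)$, invertible for generic $u$, such that on $V^0\otimes V_\alpha^a\otimes V_\beta^b$, identically in $v$,
\begin{equation}\label{eq:R}
\mathcal R_{ab}(u)\,L_{0a}(v+u)L_{0b}(v)=L_{0b}(v)L_{0a}(v+u)\,\mathcal R_{ab}(u).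
\end{equation}
\end{definition}

When $\alpha=\beta$ and $u=0$, the flip $P_{ab}$ satisfies \eqref{eq:R}, because conjugation by $P_{ab}$ exchanges $L_{0a}(v)$ and $L_{0b}(v)$. So it is reasonable to look for $R$-operators that deform the flip. For $\alpha=\beta=(1)$, Lemma~\ref{lem:RLL} with the slots $0,1,b$ renamed $a,b,0$ and $x=v+u$, $y=v$ says that $u+P_{ab}$ is one. The definition is transported along isomorphisms of $G$-modules, so any model of $V_\alpha$ may be used, and the slot $0$ may be renamed. Three further operations preserve $R$-operators.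
\begin{enumerate}
\item[(R1)] \emph{Scaling.} Multiply $\mathcal R_{ab}(u)$ by a nonzero scalar rational function of $u$.
\item[(R2)] \emph{Inversion.} The function $\widetilde{\mathcal R}(u)=\mathcal R_{ab}(-u)^{-1}$ is an $R$-operator for $(\beta,\alpha)$, with $b$ as the first slot. Indeed, \eqref{eq:R} gives $\mathcal R_{ab}(u)^{-1}L_{0b}(v)L_{0a}(v+u)=L_{0a}(v+u)L_{0b}(v)\mathcal R_{ab}(u)^{-1}$; substitute $u=-u'$, $v=v'+u'$.
\item[(R3)] \emph{Twisting.} The same $\mathcal R_{ab}(u)$ is an $R$-operator for $(\alpha+(m,\dots,m),\beta+(m,\dots,m))$. Indeed, $E_{ji}$ acts on $\det^m$ by $m\delta_{ij}$, so the twist replaces $L_{0a}(w)$, $L_{0b}(v)$ by $L_{0a}(w+m)$, $L_{0b}(v+m)$; substitute $v+m$ for $v$ in \eqref{eq:R}.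
\end{enumerate}

The relation \eqref{eq:R} serves two purposes in the next lemma. Inverted and evaluated at a pole, it produces an operator that preserves a Pieri summand. Combined with Lemmas~\ref{lem:RLL} and~\ref{lem:fusion}, it shows that this operator satisfies \eqref{eq:R} again, so the step can be repeated.

\begin{lemma}[adding a box in the first slot]\label{lem:A}
Let $\mathcal R_{ab}$ be an $R$-operator for $(\alpha,\beta)$, let $i,c,\pi$ be as in Lemma~\ref{lem:fusion}, and put $Y(u)=L_{1b}(-c-u)^{-1}$. On $V_\alpha^a\otimes V^1\otimes V_\beta^b$,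
\begin{equation}\label{eq:resA}
\pi\,Y(u)\,\mathcal R_{ab}(u)=\mathcal R_{ab}(u)\,Y(u)\,\pi .
\end{equation}
The operator $\mathcal R'(u)=\mathcal R_{ab}(u)Y(u)$ preserves $\operatorname{im}\pi\otimes V_\beta^b$, and its restriction is an $R$-operator for $(\alpha+\varepsilon_i,\beta)$.
\end{lemma}

\begin{proof}
Write \eqref{eq:R} with slot $1$ in place of slot $0$ and move the operators $L$ across:
\[
L_{1a}(v+u)^{-1}L_{1b}(v)^{-1}\mathcal R_{ab}(u)=\mathcal R_{ab}(u)L_{1b}(v)^{-1}L_{1a}(v+u)^{-1}.
\]
Fix $u$ such that $\mathcal R_{ab}$ is regular at $u$ and $L_{1b}(v)^{-1}$ is regular at $v=-c-u$; this excludes finitely many $u$. By Lemma~\ref{lem:spec}, $L_{1a}(v+u)^{-1}$ has a simple pole at $v=-c-u$ with residue $\pi$. Taking residues there gives \eqref{eq:resA}. The left side of \eqref{eq:resA} is fixed by left multiplication by $\pi$, so $\mathcal R'\pi=\pi\mathcal R'\pi$. Thus $\mathcal R'(u)$ preserves $\operatorname{im}\pi\otimes V_\beta^b$. It is $G$-equivariant and generically invertible, hence so is its restriction.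

It remains to verify \eqref{eq:R}. Put $w=v+u$. Lemma~\ref{lem:RLL} with $x=v$, $y=-c-u$, multiplied by $Y$ on both sides, reads
\begin{equation}\label{eq:Yex}
Y\,L_{01}(w+c)L_{0b}(v)=L_{0b}(v)L_{01}(w+c)\,Y .
\end{equation}
We compute, dropping the argument $u$:
\begin{align*}
(w+c)\,\mathcal R'L_{0,(a1)}(w)L_{0b}(v)\pi
&=\mathcal R_{ab}\,Y\,L_{0a}(w)L_{01}(w+c)L_{0b}(v)\pi\\
&=\mathcal R_{ab}\,L_{0a}(w)\,Y\,L_{01}(w+c)L_{0b}(v)\pi\\
&=\mathcal R_{ab}\,L_{0a}(w)L_{0b}(v)L_{01}(w+c)\,Y\pi\\
&=L_{0b}(v)L_{0a}(w)L_{01}(w+c)\,\mathcal R_{ab}Y\pi\\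
&=L_{0b}(v)L_{0a}(w)L_{01}(w+c)\,\pi\,\mathcal R'\pi\\
&=(w+c)\,L_{0b}(v)L_{0,(a1)}(w)\,\mathcal R'\pi .
\end{align*}
The first line uses Lemma~\ref{lem:fusion} and the fact that $\pi$ (slots $a,1$) commutes with $L_{0b}$. The second uses that $Y$ (slots $1,b$) commutes with $L_{0a}$; the third is \eqref{eq:Yex}; the fourth uses \eqref{eq:R} and the fact that $\mathcal R_{ab}$ commutes with $L_{01}$; the fifth and sixth use $\mathcal R'\pi=\pi\mathcal R'\pi$ and Lemma~\ref{lem:fusion}. Canceling $w+c$ gives \eqref{eq:R} on $V^0\otimes\operatorname{im}\pi\otimes V_\beta^b$.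
\end{proof}

In Example~\ref{ex:box}, $c=1$ and $Y(u)=(P_{1b}-1-u)^{-1}=-\frac{1}{u(u+2)}(u+1+P_{1b})$, so the lemma recovers the operator used there up to a scalar. To reach $(\lambda,\lambda)$ from $(0,0)$ we must also add boxes in the second slot. Inversion reduces this to Lemma~\ref{lem:A}.

\begin{lemma}[adding a box in the second slot]\label{lem:B}
Let $\mathcal R_{ab}$ be an $R$-operator for $(\alpha,\beta)$, let $\beta+\varepsilon_j$ be dominant, $c=\beta_j+1-j$, and let $\pi$ be the projection of $V_\beta^b\otimes V^2$ onto the $c$-eigenspace of $\Omega_{2b}$. Then $\mathcal R''(u)=L_{2a}(u-c)\mathcal R_{ab}(u)$ preserves $V_\alpha^a\otimes\operatorname{im}\pi$, its restriction is an $R$-operator for $(\alpha,\beta+\varepsilon_j)$, and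
\begin{equation}\label{eq:resB}
\mathcal R''(u)\,\pi=\pi\,\mathcal R_{ab}(u)\,L_{2a}(u-c).
\end{equation}
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:A} to the $R$-operator $\widetilde{\mathcal R}(u)=\mathcal R_{ab}(-u)^{-1}$ for $(\beta,\alpha)$ from (R2), with new slot $2$. The operator $Z(u)=\mathcal R_{ab}(-u)^{-1}L_{2a}(-c-u)^{-1}$ preserves $V_\alpha^a\otimes\operatorname{im}\pi$ and restricts to an $R$-operator for $(\beta+\varepsilon_j,\alpha)$. An invertible operator that preserves a finite-dimensional subspace has an inverse that preserves it too, so $Z(-u)^{-1}=\mathcal R''(u)$ preserves $V_\alpha^a\otimes\operatorname{im}\pi$, and by (R2) it restricts to an $R$-operator for $(\alpha,\beta+\varepsilon_j)$. With $L=L_{2a}(u-c)$ and $\mathcal R=\mathcal R_{ab}(u)$, the identity \eqref{eq:resA} for $\widetilde{\mathcal R}$ at $-u$ reads $\pi L^{-1}\mathcal R^{-1}=\mathcal R^{-1}L^{-1}\pi$. Multiplying by $L\mathcal R$ on the left and by $\mathcal RL$ on the right gives $L\mathcal R\pi=\pi\mathcal RL$, which is \eqref{eq:resB}.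
\end{proof}

Starting from $\mathcal R=1$ for $(0,0)$, the two lemmas produce $R$-operators for all pairs of partitions. What we need in addition is control of the value at $u=0$.

\begin{proposition}\label{prop:C}
For every dominant weight $\lambda$ there is an $R$-operator $\mathcal R^\lambda(u)$ for $(\lambda,\lambda)$ that is regular at $u=0$ and has $\mathcal R^\lambda(0)=P$, the flip of $V_\lambda\otimes V_\lambda$.
\end{proposition}

\begin{proof}
By (R3) we may assume that $\lambda$ is a partition, and we induct on $|\lambda|$. For $\lambda=0$ take $\mathcal R^0=1$. Otherwise write $\lambda=\kappa+\varepsilon_i$ with $\kappa$ a partition, by removing a box from the last nonzero row. Put $c=\kappa_i+1-i$ and let $\mathcal R_{ab}(u)=\mathcal R^\kappa(u)$ act on $V^a_\kappa\otimes V_\kappa^b$. For $x\in\{a,b\}$ and $n\in\{1,2\}$ let $p^{xn}$ be the projection of $V_\kappa^x\otimes V^n$ onto the $c$-eigenspace of $\Omega_{nx}$. Then $\operatorname{im}p^{a1}$ and $\operatorname{im}p^{b2}$ are two copies of the same model of $V_\lambda$, and the flip of $U=\operatorname{im}p^{a1}\otimes\operatorname{im}p^{b2}$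 is $P_{ab}P_{12}$.

Lemma~\ref{lem:A} gives the $R$-operator $\mathcal R'(u)=\mathcal R_{ab}(u)L_{1b}(-c-u)^{-1}$ for $(\lambda,\kappa)$ on $\operatorname{im}p^{a1}\otimes V_\kappa^b$. Lemma~\ref{lem:B}, applied to $\mathcal R'$ with the slot $(a1)$ in the role of $a$, gives an $R$-operator $\mathcal R''$ for $(\lambda,\lambda)$ on $U$. We use the form \eqref{eq:resB}, in which a projection stands on the left: for $x\in U$,
\[
\mathcal R''(u)\,x=p^{b2}\,\mathcal R_{ab}(u)\,L_{1b}(-c-u)^{-1}\big(u-c+\Omega_{2a}+P_{12}\big)x .
\]
By Lemma~\ref{lem:spec}, $-u\,L_{1b}(-c-u)^{-1}=\sum_{c'}\frac{-u}{c'-c-u}\,\pi_{c'}$ is regular at $u=0$ with value $p^{b1}$, and by induction $\mathcal R_{ab}(u)$ is regular at $0$ with value $P_{ab}$. So $-u\mathcal R''(u)$ is regular at $0$, and its value on $x$ is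
\[
p^{b2}P_{ab}\,p^{b1}(\Omega_{2a}-c+P_{12})x=P_{ab}\,p^{b1}p^{a2}(\Omega_{2a}-c+P_{12})x,
\]
because $p^{b2}P_{ab}=P_{ab}p^{a2}$ and $p^{a2}$ commutes with $p^{b1}$. Now $p^{a2}(\Omega_{2a}-c)=0$, and $p^{b1}p^{a2}P_{12}x=P_{12}\,p^{b2}p^{a1}x=P_{12}x$. The value is therefore $P_{ab}P_{12}x$. By (R1), $\mathcal R^\lambda(u)=-u\mathcal R''(u)$ is the required operator.
\end{proof}

For $\lambda=(1)$ we have $\kappa=0$, $c=0$, all $\Omega_{nx}$ vanish, and the construction returns $u+P_{12}$.

\section{The key isomorphism}\label{sec:key}

Let $\lambda\subseteq\nu$ be dominant weights. This hypothesis is used once, to choose a chain of dominant weights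
\[
\lambda=\kappa_0,\ \kappa_1,\ \dots,\ \kappa_d=\nu,\qquad\kappa_j=\kappa_{j-1}+\varepsilon_{i_j}.
\]
Such a chain exists: if $\kappa\subsetneq\nu$ is dominant and $i$ is the least index with $\kappa_i<\nu_i$, then either $i=1$ or $\kappa_{i-1}=\nu_{i-1}\ge\nu_i>\kappa_i$, so $\kappa+\varepsilon_i$ is dominant and contained in $\nu$. Put $c_j=(\kappa_{j-1})_{i_j}+1-i_j$.

Let the slots $a$ and $b$ both carry $V_\lambda$, and call these modules $A$ and $B$. Define $H^a_0=A$, and let $H_j^a\subseteq H^a_{j-1}\otimes V^j$ be the Pieri summand isomorphic to $V_{\kappa_j}$, that is, the $c_j$-eigenspace of $\Omega_{ja}+P_{j1}+\dots+P_{j,j-1}$ on $H^a_{j-1}\otimes V^j$. Then $H^a=H^a_d\subseteq A\otimes V^{\otimes d}$ is a copy of $V_\nu$. Let $H^b\subseteq V^{\otimes d}\otimes B$ be the same subspace with the slot $b$ in place of $a$, so that $P_{ab}(H^a\otimes B)=A\otimes H^b$. Choose a $G$-equivariant projection $p\colon V^{\otimes d}\otimes B\to H^b$, which exists by complete reducibility, and write $p$ also for $1_A\otimes p$. Finally let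
\begin{equation}\label{eq:rho}
\rho(u)=L_{1b}(-c_1-u)^{-1}L_{2b}(-c_2-u)^{-1}\cdots L_{db}(-c_d-u)^{-1}.
\end{equation}
This is a $G$-equivariant operator on $V^{\otimes d}\otimes B$, rational in $u$, and defined and invertible for generic $u$. It does not involve the slot $a$, so $p\,\rho(u)$ is a candidate for the map $q$ in \eqref{eq:goal}.

\begin{proposition}\label{prop:key}
For all but finitely many $u\in\mathbb C$ the map
\[
\theta(u)=p\,\rho(u)\big|_{H^a\otimes B}\colon\ H^a\otimes B\to A\otimes H^b
\]
is defined and bijective.
\end{proposition}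

\begin{proof}
Let $\mathcal R_{ab}(u)=\mathcal R^\lambda(u)$ be the operator of Proposition~\ref{prop:C}. By induction on $j$, the operator $\mathcal R_{ab}(u)L_{1b}(-c_1-u)^{-1}\cdots L_{jb}(-c_j-u)^{-1}$ preserves $H_j^a\otimes B$ and restricts to an $R$-operator for $(\kappa_j,\lambda)$: the step from $j-1$ to $j$ is Lemma~\ref{lem:A} with $H^a_{j-1}$ in the first slot and new slot $j$. So $\mathcal R_{ab}(u)\rho(u)$ preserves $H^a\otimes B$.

Put $\check{\mathcal R}(u)=P_{ab}\mathcal R_{ab}(u)$. It is regular at $0$ with $\check{\mathcal R}(0)=1$, and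
\[
\psi(u)=\check{\mathcal R}(u)\rho(u)\big|_{H^a\otimes B}
\]
maps $H^a\otimes B$ into $P_{ab}(H^a\otimes B)=A\otimes H^b$. For generic $u$ both $\check{\mathcal R}(u)$ and $\rho(u)$ are invertible, so $\psi(u)$ is injective, and it is bijective because the two spaces have the same dimension. On $H^a\otimes B$ we have $\rho(u)=\check{\mathcal R}(u)^{-1}\psi(u)$, and hence
\[
\theta(u)=\sigma(u)\circ\psi(u),\qquad\sigma(u)=p\,\check{\mathcal R}(u)^{-1}\big|_{A\otimes H^b}\in\operatorname{End}(A\otimes H^b).
\]
The rational function $\sigma(u)$ is regular at $0$, and $\sigma(0)$ is the identity because $p$ is a projection onto $A\otimes H^b$. So $\det\sigma(u)$ is a rational function that is not identically zero, and $\sigma(u)$ is invertible for generic $u$. Therefore $\theta(u)$ is bijective for generic $u$.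
\end{proof}

\begin{remark}\label{rem:d1}
One cannot argue at $u=0$ directly: for $d\ge1$ the first factor of $\rho(u)$ has a pole there, since $c_1$ is an eigenvalue of $\Omega_{1b}$. For $d=1$ the projection $p$ is the spectral projection of $\Omega_{1b}$ for $c_1$, and Lemma~\ref{lem:spec} gives $p\,\rho(u)=-u^{-1}p$. So for one box the proposition says that $p|_{H^a\otimes B}$ is bijective, as in Example~\ref{ex:box}.
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

Let $\lambda\subseteq\nu$, and keep the notation of Section~\ref{sec:key}. Let $j\colon\mathbb S_\nu V\cong H^a\hookrightarrow\mathbb S_\lambda V\otimes V^{\otimes d}$ be the inclusion. For $u$ not a pole of $\rho$, the map $p\,\rho(u)\colon V^{\otimes d}\otimes\mathbb S_\lambda V\to H^b\cong\mathbb S_\nu V$ is $\mathbf{GL}(V)$-equivariant; transport it along $\tau$ to a $\mathbf{GL}(W)$-equivariant map $q^{(u)}\colon W^{\otimes d}\otimes\mathbb S_\lambda W\to\mathbb S_\nu W$. For $T\in X$ let $\varphi^{(u)}_T$ be the composite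
\begin{equation}\label{eq:family}
\begin{aligned}
\mathbb S_\nu V\otimes\mathbb S_\lambda W&\xrightarrow{\ j\otimes1\ }\mathbb S_\lambda V\otimes V^{\otimes d}\otimes\mathbb S_\lambda W\\
&\xrightarrow{\ 1\otimes T^{\otimes d}\otimes1\ }\mathbb S_\lambda V\otimes W^{\otimes d}\otimes\mathbb S_\lambda W\xrightarrow{\ 1\otimes q^{(u)}\ }\mathbb S_\lambda V\otimes\mathbb S_\nu W .
\end{aligned}
\end{equation}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:full}]
\emph{Part} (3). By Lemma~\ref{lem:build}, $\varphi^{(u)}\in\mathcal H$. With $W$ identified with $V$ by $\tau$, the map $\varphi^{(u)}_\tau$ is $\theta(u)$. By Proposition~\ref{prop:key} and Lemma~\ref{lem:test}, $\varphi^{(u)}$ is injective for all but finitely many $u$.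

\emph{Part} (1) \emph{and Theorem~\ref{thm:main}.} The implication (iii)$\Rightarrow$(ii) follows from part (3), and it contains Theorem~\ref{thm:main}. An injective map of nonzero modules is nonzero, so (ii)$\Rightarrow$(i). The implication (i)$\Rightarrow$(iii) is in Lemma~\ref{lem:H}.

\emph{Part} (2). By Lemma~\ref{lem:test}, $\mathcal H$ is finite-dimensional and the injective maps are those where the polynomial function $\varphi\mapsto\det\varphi_\tau$ on $\mathcal H$ does not vanish. This set is open, and it is nonempty by part (1).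

Let $\varphi\in\mathcal H$ be injective, and compute determinants in fixed bases. By Lemma~\ref{lem:test}, the nonzero polynomial $\det\varphi_T$ vanishes only where $\det T$ does. If $f$ is an irreducible factor of $\det\varphi_T$, then $\det T$ vanishes on the zero set of $f$, so $f$ divides $\det T$ by the Nullstellensatz. Since $\det T$ is irreducible, $\det\varphi_T=c\det(T)^N$ with $c\ne0$. The matrix $\varphi$ has size $r$ and entries of degree $d$ by Lemma~\ref{lem:H}, so $kN=dr$.

Now let $d>0$, so that $N>0$; this is the only use of $\lambda\ne\nu$, and for $d=0$ the map $\varphi$ is an isomorphism with cokernel $M=0$. A square matrix over the local ring $R_{\mathfrak p}$ is surjective if and only if its determinant is a unit. So $M_{\mathfrak p}\ne0$ if and only if $\det T\in\mathfrak p$: the support of $M$ is the hypersurface $\{\det T=0\}$, of codimension $1$. Recall that $M$ is Cohen--Macaulay if $\operatorname{depth}M_{\mathfrak p}=\dim M_{\mathfrak p}$ for every prime $\mathfrak p$ in its support, and that the Auslander--Buchsbaum formula gives $\operatorname{pd}N'+\operatorname{depth}N'=\operatorname{depth}S$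 for a nonzero finitely generated module $N'$ of finite projective dimension over a Noetherian local ring $S$. For $\mathfrak p$ in the support, $M_{\mathfrak p}$ has a free resolution of length $1$, and it is not free, being nonzero and annihilated by $\det\varphi\neq0$. So $\operatorname{pd}M_{\mathfrak p}=1$. As $R_{\mathfrak p}$ is regular, $\operatorname{depth}M_{\mathfrak p}=\dim R_{\mathfrak p}-1=\dim R_{\mathfrak p}/(\det T)=\dim M_{\mathfrak p}$. Finally, a graded free resolution is minimal when the entries of its differentials lie in the ideal of polynomials without constant term, and this holds because the entries of $\varphi$ are homogeneous of degree $d>0$.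
\end{proof}

\begin{thebibliography}{9}

\bibitem{FLS}
Nicolas Ford, Jake Levinson, Steven V Sam,
\emph{Towards Boij-S\"oderberg theory for Grassmannians: the case of square matrices},
arXiv:1608.04058 (2016).

\end{thebibliography}
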